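
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\numberwithin{equation}{section}

\title{Disk configurations and the complement of the $k$-diagonal}


\begin{abstract}
Let $\mathrm{Conf}_n$ be the space of $n$ distinct labeled points in the closed unit disk, $\mathrm{Conf}_{n,r}$ the subspace of centers of $n$ labeled disks of radius $r$ with disjoint interiors inside the unit disk, and $\Delta_k\subset \mathrm{Conf}_n$ the set of configurations with at least $k$ collinear points. We prove that if $n\ge 3$, $2\le k\le n$, $\frac1k<r\le\frac1{k-1}$ and $r\le\frac{3}{2n+1}$, then $\mathrm{Conf}_{n,r}$ is a strong deformation retract of $\mathrm{Conf}_n\setminus\Delta_k$. This answers affirmatively a question posed by Alpert, which concerns the range $r\le\frac3{2n+3}$. For $n=4$ the bound $\frac{3}{2n+1}$ cannot be increased. The proof constructs a flow that increases the largest common radius of a configuration and at the same time controls, from below, a measure of its distance from $\Delta_k$.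
\end{abstract}

\section{The question and the answer}

Let $D^2\subset\mathbb R^2$ be the closed unit disk and $\mathrm{Conf}_n$ the space of $n$-tuples of distinct points of $D^2$. For $r>0$ replace the points by disks of radius $r$ that have disjoint interiors and lie in $D^2$. Recording the centers gives
\[
\mathrm{Conf}_{n,r}=\{(x_1,\dots,x_n)\in(\mathbb R^2)^n:\ |x_i|\le 1-r\ \text{for all } i,\ \ |x_i-x_j|\ge 2r\ \text{for all } i\neq j\}\subset \mathrm{Conf}_n .
\]
How does the thickness $r$ change the topology?

The first visible effect is that disks can no longer be lined up. If $k$ of the centers are collinear, they lie at mutual distances at least $2r$ on a chord of length at most $2(1-r)$, so $2r(k-1)\le 2(1-r)$, that is, $r\le\frac1k$. Conversely, $k$ disks of radius $\frac1k$ fit exactly along a diameter. Thus $\frac1k<r\le\frac1{k-1}$ says that $k-1$ disks of radius $r$ can be aligned but $k$ cannot. Let $\Delta_k\subset \mathrm{Conf}_n$ be the \emph{$k$-diagonal}, the set of configurations in which at least $k$ of the points are collinear. Then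
\begin{equation}\label{eq:inclusion}
\mathrm{Conf}_{n,r}\subset \mathrm{Conf}_n\setminus\Delta_k\qquad\text{whenever } r>\tfrac1k .
\end{equation}
The following question was posed in \cite{Alpert}. Suppose $2\le k\le n$, $\frac1k<r\le\frac1{k-1}$ and $r\le\frac3{2n+3}$. Is $\mathrm{Conf}_{n,r}$ always a deformation retract of $\mathrm{Conf}_n\setminus\Delta_k$? In other words, is the exclusion of $k$-fold alignments, up to deformation, the only effect of the thickness? (Such triples exist only for $n\ge4$, since $\frac1k<\frac3{2n+3}$ and $k\le n$ give $3n\geq 3k>2n+3$.)

To see which answer to expect, let $\tau(x)$ be the largest $s\ge0$ with $x\in \mathrm{Conf}_{n,s}$, where $\mathrm{Conf}_{n,0}=\mathrm{Conf}_n$. The spaces $\mathrm{Conf}_{n,s}$ are the superlevel sets of $\tau$. As in Morse theory, their topology should change only at radii where some configuration is jammed, meaning that no motion increases $\tau$ to first order. A row of $j$ disks filling a diameter is jammed at radius $\frac1j$. At radii $s<r\le\frac1{k-1}$ we meet only rows of at least $k$ disks, and these lie in the set $\Delta_k$ that has been removed. The next jammed shape that comes to mind is a \emph{tripod}: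 a central disk and three straight arms of $p$ disks each, at angles $2\pi/3$, reaching from the center to the boundary. It has $n=3p+1$ disks of radius $\rho$, where $1-\rho=2\rho p$, so
\[
\rho=\frac1{2p+1}=\frac{3}{2n+1}.
\]
So one would guess that the answer is yes as long as $r\le\frac{3}{2n+1}$. This is correct.

\begin{theorem}\label{thm:main}
Let $n\ge3$, $2\le k\le n$, $\frac1k<r\le\frac1{k-1}$ and $r\le\frac{3}{2n+1}$. Then $\mathrm{Conf}_{n,r}$ is a strong deformation retract of $\mathrm{Conf}_n\setminus\Delta_k$.
\end{theorem}

Since $\frac3{2n+3}<\frac3{2n+1}$, this settles the question: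

\begin{corollary}\label{cor:answer}
For all integers $2\le k\le n$ and all real $r$ with $\frac1k<r\le\frac1{k-1}$ and $r\le\frac3{2n+3}$, the space $\mathrm{Conf}_{n,r}$ is a strong deformation retract of $\mathrm{Conf}_n\setminus\Delta_k$.
\end{corollary}

For $n=4$, where the tripod is one disk surrounded by three, the bound is optimal.

\begin{proposition}\label{prop:four}
If $\frac13<r\le\frac12$, then $\mathrm{Conf}_{4,r}$ is not a deformation retract of $\mathrm{Conf}_4\setminus\Delta_3$. Hence for $n=4$ the bound $\frac3{2n+1}=\frac13$ in Theorem~\ref{thm:main} cannot be increased.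
\end{proposition}

The proof of Theorem~\ref{thm:main} has to establish two things. First, below radius $r$ nothing is jammed outside $\Delta_k$; this is a planar geometry argument that compares an arbitrary jammed configuration with a tripod (Section~\ref{sec:balanced}). Second, $\tau$ can be increased without running into $\Delta_k$. This is the main difficulty, because a flow that increases $\tau$ has no reason to avoid $\Delta_k$. The remedy is that at a point of $\Delta_k$ one can increase $\tau$ while keeping the collinear points collinear, except when they fill a diameter (Section~\ref{sec:along}). Hence near $\Delta_k$ a flow can be chosen that approaches $\Delta_k$ at most at a controlled relative speed. Near full diameters it moves away from $\Delta_k$ (Section~\ref{sec:near}). The flow deforms $\mathrm{Conf}_n\setminus\Delta_k$ into $\mathrm{Conf}_{n,s}$ for $s$ slightly smaller than $r$ (Section~\ref{sec:flow}), and the remaining small step is a general fact about compact semialgebraic sets (Section~\ref{sec:end}). Section~\ref{sec:three} illustrates the main points by hand for three disks.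

\section{Clearance, stresses and full rows}\label{sec:prelim}

Fix $n,k,r$ as in Theorem~\ref{thm:main}.

\paragraph{Arithmetic.} From $\frac1k<r\le\frac3{2n+1}$ we get $3k>2n+1$, so $2n\le 3k-2$. Hence
\begin{equation}\label{eq:arith}
k\ge3,\qquad 2(n-k)\le k-2,\qquad 2k-n\ge3 ;
\end{equation}
the first holds because $3k\ge 2n+2\ge8$, and the third because $2k-n\ge\frac{k+2}2>2$. Thus any two $k$-element subsets of $\{1,\dots,n\}$ share at least three elements. In particular, for $x\in\Delta_k$ there is exactly one line that contains at least $k$ of the points. Moreover, if $0<\rho<r$, then $\rho(2n+1)<3$, which we rewrite as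
\begin{equation}\label{eq:tripodbound}
2\rho(n-1)<3(1-\rho).
\end{equation}

\paragraph{Clearance.} For $x\in(\mathbb R^2)^n$ consider the functions
\[
c_i(x)=1-|x_i|,\qquad c_{ij}(x)=\tfrac12|x_i-x_j|\quad(i<j),
\]
which we call \emph{constraints} (wall and contact constraints), and let the \emph{clearance} $\tau(x)$ be their minimum. Put
\[
Y_s=\mathrm{Conf}_{n,s}=\{\tau\ge s\}\ (s>0),\qquad X=\mathrm{Conf}_n\setminus\Delta_k,\qquad X^\circ=\{\tau>0\}\setminus\Delta_k,\qquad Q=\{0<\tau<r\}.
\]
The sets $Y_s$ are compact, and $\{\tau>0\}$ and $Q$ are open in $\mathbb R^{2n}$. For $x$ with $\tau(x)>0$ write $\rho=\tau(x)$ and $R=1-\rho$; then all $|x_i|\le R$ and all mutual distances are at least $2\rho$, and as there are at least two points, $R\ge\rho>0$. A constraint $c$ is \emph{active} at $x$ if $c(x)=\tau(x)$, and constraints that are active at points close to $x$ are active at $x$. An active $c_i$ has $|x_i|=R>0$ and an active $c_{ij}$ has $|x_i-x_j|=2\rho>0$, so active constraints are smooth near $x$. Their differentials at $x$ are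
\[
dc_i(v)=-\frac{x_i\cdot v_i}{R},\qquad dc_{ij}(v)=\frac{(x_i-x_j)\cdot(v_i-v_j)}{4\rho}.
\]

\paragraph{Stresses.} A \emph{stress} at $x$ (with $\tau(x)>0$) is a family $\lambda$ of weights $\lambda_c\ge0$ on the active constraints; we write $\lambda_i$ and $\lambda_{ij}=\lambda_{ji}$ for the weights of $c_i$ and $c_{ij}$, and set the weights of inactive constraints to $0$. Its \emph{force} on the $i$th point is
\[
F_i=\sum_{j}\lambda_{ij}\frac{x_i-x_j}{4\rho}-\lambda_i\frac{x_i}{R},
\qquad\text{so that}\qquad \sum_c\lambda_c\,dc(v)=\sum_iF_i\cdot v_i .
\]
The contact forces are repulsive and the wall forces point to the center. We shall often use the dilation $v=x$, for which $dc_{ij}(x)=\rho$ and $dc_i(x)=-R$ on active constraints.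

Stresses enter through \emph{Gordan's theorem}: let $T$ be a finite-dimensional vector space and $\alpha_1,\dots,\alpha_p$ linear forms on $T$. Either some $v\in T$ has $\alpha_q(v)>0$ for all $q$, or there are $\lambda_q\ge0$, not all zero, with $\sum\lambda_q\alpha_q=0$. (If $0$ is not in the convex hull of the $\alpha_q$ in the dual of $T$, a separating hyperplane gives $v$.)

\paragraph{Full rows.} Let $\tau(x)>0$. Some of the points of $x$ form a \emph{full row} if they lie on a line through $0$, consecutive distances are $2\rho$, and the extreme points are at distance $R$ from $0$ on opposite sides. There is no room for another point of $x$ on this line, so the row consists of all points of $x$ on it. If the row has $j$ points, then $2\rho(j-1)=2R=2-2\rho$, so $\rho=\frac1j$. If $x\in Q$, then $\rho<r\le\frac1{k-1}$ gives $j\ge k$. So for the set $\mathrm{Crit}$ of all $x\in Q$ that contain a full row we have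
\[
\mathrm{Crit}\subset\Delta_k .
\]
This is the only place where $r\le\frac1{k-1}$ is used; without it, a full row of $k-1$ disks could occur outside $\Delta_k$.

\section{The smallest case: three disks}\label{sec:three}

Let $n=k=3$, so $\frac13<r\le\frac37$, and $X$ is the space of nondegenerate labeled triangles with vertices in $D^2$. Let $D(x)=\det(x_2-x_1,x_3-x_1)$; the $3$-diagonal is $\{D=0\}$. We look at three kinds of points of $Q$. (This section is an illustration; the later sections do not depend on it.)

\smallskip
\emph{Nondegenerate triangles.} Suppose $\tau$ cannot be increased to first order at $x$. By Gordan's theorem there is a stress $\lambda\ne0$ with $F_1=F_2=F_3=0$. Adding the forces gives $\sum\lambda_ix_i=0$, and testing with the dilation gives $\rho\sum\lambda_{ij}=R\sum\lambda_i$. So some $\lambda_i>0$, hence at least two are. If exactly two are, their points are antipodal, and the third point can only be pushed by these two. Both pushes lie in one open half-plane, so they vanish, and the antipodal points must push each other; then $2R=2\rho$ and $\rho=\frac12>r$. If all three are positive, all three points have norm $R$, and each wall force is balanced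 by contact forces. A vertex pushed by only one other vertex would have it antipodal to itself, and again $\rho=\frac12$. So each vertex is pushed by both others, all three pairs touch, the triangle is equilateral with circumradius $R=2\rho/\sqrt3$, and $\rho=2\sqrt3-3>\frac37\ge r$. In every case we have a contradiction.

\smallskip
\emph{Degenerate triangles other than the full row.} Here $\tau$ can be increased while the points stay collinear. After a rotation the line is $\{y=\beta\}$ with $\beta\ge0$. If $\beta>0$, the translation $(0,-1)$ increases every active $c_i$ and does not change the contacts, so adding a small multiple of the dilation increases everything. At nearby nondegenerate triangles the same motion does not decrease $|D|$: translations do not change $D$, and for the dilation $dD(x)=2D$.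

If the line is the $x$-axis, let the points be numbered from left to right and slide them with speeds $\xi_i$. The active constraints ask for some of the inequalities
\[
\xi_1>0,\qquad \xi_2-\xi_1>0,\qquad \xi_3-\xi_2>0,\qquad -\xi_3>0 .
\]
The four left-hand sides add up to $0$, and any three of the inequalities can be solved. All four are required only for the full row.

At a nearby nondegenerate triangle, imitate such a sliding motion by $v_i=\xi_if$, where $f$ is the direction of $x_2-x_1$. Then
\[
dD(v)=(\xi_2-\xi_1)\det(f,x_3-x_1)=\frac{\xi_2-\xi_1}{|x_2-x_1|}\,D .
\]
So $|D|$ may shrink, but only at a bounded relative rate. Since near the given point $\tau$ increases at a rate bounded below, $|D|$ loses at most a bounded factor while $\tau$ grows, and so it does not reach $0$.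

\smallskip
\emph{Near the full row.} Let $x=\big((-\tfrac23,0),(0,h),(\tfrac23,0)\big)$ with $0<|h|<\frac23$, and let $L=|x_2-x_1|=\sqrt{\frac49+h^2}$. Then $\tau(x)=\frac13$. For small $h$ the points are almost jammed, but they can buckle: push the middle point further out and use the space gained to move the outer points inward. Take
\[
V=\big((\delta,0),(0,h),(-\delta,0)\big).
\]
Then $dc_1(V)=dc_3(V)=\delta$ and $dc_{12}(V)=dc_{23}(V)=\frac{1}{2L}\big(h^2-\frac23\delta\big)$. All four rates are equal for $\delta=\frac{3h^2}{6L+2}>0$. Moreover $D=-\frac43h$ and $dD(V)=-\frac43h+2\delta h=(1-\tfrac32\delta)D$. As $L\ge\frac23$, we have $\delta\le\frac{h^2}2<\frac12$, so $|D|$ increases. The rate $\delta$ tends to $0$ as $h\to0$, but a flow line does not get stuck, because $|D|$ cannot decrease here.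

\smallskip
In general there are further points besides the collinear ones, several sets of $k$ points can be almost collinear at once, and the first step, that nothing is jammed outside $\Delta_k$, requires an idea. We begin with this step.

\section{Balanced stresses: rows and tripods}\label{sec:balanced}

Given a stress $\lambda$ at a configuration $x$ with $\tau(x)>0$, its \emph{stress graph} has the vertices $x_1,\dots,x_n$ and the segments $[x_i,x_j]$ with $\lambda_{ij}>0$ as edges. All edges have length $2\rho$. The following proposition needs no upper bound on $\rho$.

\begin{proposition}\label{prop:rowtripod}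
Let $\tau(x)>0$, and let $\lambda\neq0$ be a stress at $x$ with $F_i=0$ for all $i$. Let $G$ be a connected component of the stress graph at which some weight $\lambda_i$ or $\lambda_{ij}$ is positive, and let $M$ be its number of vertices. Then either the vertices of $G$ form a full row, or $2\rho(M-1)\ge 3R$.
\end{proposition}

Equality in the second case holds for the tripod. The proposition gives what we need:

\begin{corollary}\label{cor:nocrit}
If $x\in Q\setminus\Delta_k$, there is $v\in\mathbb R^{2n}$ with $dc(v)>0$ for all active $c$.
\end{corollary}

\begin{proof}
Otherwise Gordan's theorem gives a stress as in the proposition; let $G$ be a component at which some weight is positive. A full row in $x\in Q$ has at least $k$ points, which contradicts $x\notin\Delta_k$. So $2\rho(n-1)\ge2\rho(M-1)\ge3R=3(1-\rho)$, which contradicts \eqref{eq:tripodbound}.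
\end{proof}

The rest of this section proves Proposition~\ref{prop:rowtripod}. The plan is as follows. Unless $G$ is a row, the wall points of $G$ surround the center, and neighboring wall points are joined by edge paths in $G$. We want to conclude that these paths have enough vertices. The danger is that they share many vertices. We shall see that the faces of the stress graph are convex, and that this allows two paths to share only a straight piece of a radius.

\subsection{The stress graph is embedded}

\emph{Two distinct edges meet at most in a common endpoint.} Suppose first that $[a,b]$ and $[c,d]$ have four distinct endpoints and a common point $o$. Then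
\[
4\rho\le|a-c|+|b-d|\le|a-o|+|o-c|+|b-o|+|o-d|=|a-b|+|c-d|=4\rho ,
\]
so equality holds throughout; in particular $|a-c|=2\rho$ and $o\in[a,c]$. If $o\ne a$, then $b$ and $c$ lie on the ray from $a$ through $o$ at the same distance $2\rho$ from $a$, so $b=c$, a contradiction. If $o=a$, then $a\in[c,d]$ and $2\rho=|c-a|+|a-d|\ge4\rho$, a contradiction. Finally, two edges with a common endpoint $a$ that meet elsewhere have the same direction from $a$ and the same length, so they coincide.

\subsection{Wall points}

Let $Z$ be the set of vertices $z$ of $G$ with positive wall weight $\lambda_z$, so $|z|=R$, and let $m=|Z|$. When we add the forces on the vertices of $G$, the contact forces cancel in pairs. Hence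
\begin{equation}\label{eq:Zbalance}
\sum_{z\in Z}\lambda_z\,z=0 .
\end{equation}
Testing with $v_i=x_i$ on $G$ and $v_i=0$ elsewhere gives $\rho\sum\lambda_{ij}=R\sum_{z\in Z}\lambda_z$, where the first sum is over the edges of $G$. As some weight is positive, $Z\ne\emptyset$, and \eqref{eq:Zbalance} gives $m\ge2$. So $M\ge2$, and every vertex of $G$ has an edge.

\emph{Case A: $Z$ lies in a closed half-plane bounded by a line through $0$.} By \eqref{eq:Zbalance}, $Z$ lies on that line, so $Z=\{z,-z\}$. An extreme point of the convex hull of the vertices of $G$ that is not in $Z$ would be subject only to contact forces, of which there is at least one, and these would lie in an open half-plane; so it would not be in balance. Hence the extreme points belong to $Z$, and all vertices of $G$ lie on $[z,-z]$. Points on a line at mutual distances at least $2\rho$ can be joined by an edge only if they are consecutive. Since $G$ is connected, all consecutive distances are $2\rho$, and the vertices of $G$ form a full row.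

\emph{Case B: otherwise.} Then $m\ge3$, because for $m=2$ the points of $Z$ are antipodal by \eqref{eq:Zbalance}. Label $Z$ counterclockwise as $z_1,\dots,z_m$, with indices modulo $m$; consecutive angular gaps are less than $\pi$. Let $S_i$ be the closed sector with apex $0$ between the rays from $0$ through $z_i$ and $z_{i+1}$. For $i\neq i'$, the intersection $S_i\cap S_{i'}$ is the common ray if the sectors are adjacent, and $\{0\}$ otherwise. A nonzero point lies in at most two of the sectors. It remains to prove $2\rho(M-1)\ge3R$ in this case.

\subsection{Faces are convex}

Let $\tilde G$ be the union of the edges of $G$ and the \emph{outer rays} $\{tz_i:t\ge1\}$. The edges lie in the closed disk of radius $R$ around $0$ and meet its boundary circle at most in their endpoints, so an outer ray meets $G$ only in its origin.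

\begin{lemma}\label{lem:convex}
Every component $\Phi$ of $\mathbb R^2\setminus\tilde G$ is convex.
\end{lemma}

\begin{proof}
The idea is that balance excludes reflex angles, and that a region without reflex angles is convex.

Let $w\in\tilde G$ and let $B$ be a small open disk around $w$. We claim that the components of $B\setminus\tilde G$ are open sectors at $w$ of angle at most $\pi$. If $w$ is in the interior of an edge or ray, they are two half-disks. Let $w$ be a vertex. The contact force along an edge is a positive multiple of minus the direction of the edge, and the wall force at $w\in Z$ is a positive multiple of minus the direction of the outer ray. So $F_w=0$ says that a combination with positive coefficients of the directions of $\tilde G$ at $w$ vanishes. Hence these directions lie in no open half-plane bounded by a line through the origin, and consecutive ones make angles at most $\pi$.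

Let $p\in\Phi$ and $\Phi_p=\{q\in\Phi:[p,q]\subset\Phi\}$. This set is open and contains $p$; we show that it is closed in the connected set $\Phi$. Let $q\in\Phi$ be a limit of points of $\Phi_p$, and choose $q_0\in\Phi_p$ so close to $q$ that $[q_0,q]\subset\Phi$. If $p,q_0,q$ are collinear, then $[p,q]\subset[p,q_0]\cup[q_0,q]\subset\Phi$. Otherwise let $q_t=(1-t)q_0+tq$, and suppose that not all $[p,q_t]$ are contained in $\Phi$. The set of $t\in[0,1]$ with $[p,q_t]\subset\Phi$ is open and contains $0$, so there is a first $t^*>0$ with $[p,q_{t^*}]\not\subset\Phi$. Put $\sigma=[p,q_{t^*}]$. Then $\sigma\subset\overline\Phi$, so $\sigma\cap\tilde G=\sigma\setminus\Phi\neq\emptyset$. Let $w\in\sigma\cap\tilde G$; it is not an endpoint of $\sigma$, because $p,q_{t^*}\in\Phi$. The triangle $pq_0q_{t^*}$ without $\sigma$ is contained in $\Phi$. So a small open half-disk at $w$ on one side of $\sigma$ is disjoint from $\tilde G$. It is contained in one of the sectors above; as that sector has angle at most $\pi$, it equals the half-disk, and the bounding diameter, a neighborhood of $w$ in $\sigma$, lies in $\tilde G$. Thus $\sigma\cap\tilde G$ is nonempty, open and closed in $\sigma$,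 and so contains $p\in\Phi$, a contradiction. Therefore $\Phi_p=\Phi$ for every $p\in\Phi$.
\end{proof}

\subsection{The outer paths}

Let $\Phi_i$ be the component of $\mathbb R^2\setminus\tilde G$ that contains the connected set $\{y\in\operatorname{int}S_i:|y|>R\}$, which is disjoint from $\tilde G$. For $t>1$ the point $tz_i$ is a boundary point of the open convex set $\Phi_i$, and near it $\Phi_i$ contains a half-disk bounded by the line $0z_i$. So the supporting line of $\Phi_i$ at $tz_i$ is $0z_i$, and $\Phi_i$ lies strictly on the $S_i$-side of this line. The same holds for $z_{i+1}$, and since $S_i$ has angle less than $\pi$,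
\[
\Phi_i\subset\operatorname{int}S_i .
\]

The boundary of the unbounded set $\Phi_i$ should consist of two outer rays and a path in $G$ that joins their origins. To see this, we truncate $\Phi_i$. Let $u$ be the unit vector along the bisector of $S_i$, let $h>R$, and let $A$ and $B$ be the points of the two boundary rays of $S_i$, through $z_i$ and $z_{i+1}$ respectively, with $u$-coordinate $h$. Then
\[
K_i=\overline{\Phi_i}\cap\{y: y\cdot u\le h\}
\]
is a compact convex set with interior points, contained in the triangle $0AB$. The segments $[z_i,A]$, $[A,B]$ and $[B,z_{i+1}]$ belong to $K_i$ (points of $[A,B]$ have norm at least $h>R$) and to the boundary of the triangle, so they belong to $\partial K_i$, which is a simple closed curve. Let $\Gamma_i$ be the remaining arc of $\partial K_i$, a simple arc from $z_i$ to $z_{i+1}$. A point of $\Gamma_i$ other than its endpoints has $u$-coordinate less than $h$, so it lies in $\partial\Phi_i\subset\tilde G$. It is not on an outer ray: those at $z_i,z_{i+1}$ meet $K_i$ in $[z_i,A]$ and $[z_{i+1},B]$, and the others do not meet $S_i$. Hence $\Gamma_i\subset G$. Being a simple arc between two vertices, $\Gamma_i$ is an edge path.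 Let $\ell_i$ be its length; it has $\frac{\ell_i}{2\rho}+1$ vertices. See Figure~\ref{fig:hub}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.88]
\draw[dashed] (0,0) circle (2.577);
\draw[very thick] (90:0.577)--(90:2.577);
\draw[very thick] (210:0.577)--(210:2.577);
\draw[very thick] (330:0.577)--(330:2.577);
\draw[very thick] (90:0.577)--(210:0.577)--(330:0.577)--cycle;
\draw[->] (90:2.577)--(90:3.4);
\draw[->] (210:2.577)--(210:3.4);
\draw[->] (330:2.577)--(330:3.4);
\fill (90:0.577) circle (2pt) (90:1.577) circle (2pt) (90:2.577) circle (2pt);
\fill (210:0.577) circle (2pt) (210:1.577) circle (2pt) (210:2.577) circle (2pt);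
\fill (330:0.577) circle (2pt) (330:1.577) circle (2pt) (330:2.577) circle (2pt);
\node at (0.35,2.85) {$z_1$};
\node at (-2.2,-1.75) {$z_2$};
\node at (2.2,-1.75) {$z_3$};
\node at (0.35,0.75) {$q_1$};
\node at (-0.75,-0.05) {$q_2$};
\node at (0.75,-0.05) {$q_3$};
\node at (150:1.8) {$\Phi_1$};
\node at (270:1.6) {$\Phi_2$};
\node at (30:1.8) {$\Phi_3$};
\end{tikzpicture}
\caption{A balanced stress graph with nine vertices: a triangular hub and three arms of two edges each. All edges have length $2\rho$, the dashed circle has radius $R$, and the arrows are the outer rays. The path $\Gamma_1$ runs from $z_1$ along an arm to $q_1$, along a side of the hub to $q_2$, and along an arm to $z_2$. The paths $\Gamma_3$ and $\Gamma_1$ share exactly the segment $[q_1,z_1]$.}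
\label{fig:hub}
\end{figure}

The paths have the following property:
\begin{equation}\label{eq:dagger}
\text{if } p\in\Gamma_i\cap[0,z_i], \text{ then } [p,z_i]\subset\Gamma_i;\quad\text{if } p\in\Gamma_i\cap[0,z_{i+1}], \text{ then } [p,z_{i+1}]\subset\Gamma_i.
\end{equation}
Indeed, in the first case $[p,z_i]$ lies in the convex set $K_i$ and in the boundary of the triangle $0AB$, so it lies in $\partial K_i$. The part of $\partial K_i$ outside $\Gamma_i$ consists of points of norm greater than $R$, while points of $[p,z_i]$ have norm at most $R$. The second case is the same with $z_{i+1}$ in place of $z_i$.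

\subsection{Counting vertices}

\emph{Case B1: $0$ lies on two different paths $\Gamma_i,\Gamma_{i'}$.} By \eqref{eq:dagger} with $p=0$, the four segments from $0$ to $z_i,z_{i+1},z_{i'},z_{i'+1}$ lie in $G$, and since $m\ge3$ at least three of them are different. So $G$ has at least three directions at $0$, and $0$ is a vertex. Starting from $0$, we see that each of these radii is a union of edges. Counting $0$ and the vertices on three radii gives $M\ge1+3\cdot\frac{R}{2\rho}$, as claimed.

\emph{Case B2: $0$ lies on at most one path.} The compact set $\Gamma_{i-1}\cap\Gamma_i$ lies in $S_{i-1}\cap S_i$, the ray through $z_i$; it contains $z_i$ but not $0$. By \eqref{eq:dagger}, applied to both paths,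
\[
\Gamma_{i-1}\cap\Gamma_i=[q_i,z_i]\qquad\text{with } q_i\in[0,z_i],\ q_i\ne0 .
\]

\emph{The point $q_i$ is a vertex of $G$.} This is clear if $q_i=z_i$. Let $q_i\neq z_i$. By \eqref{eq:dagger}, each of the two paths meets $[0,z_i]$ in a segment ending at $z_i$, and the shorter of these segments is $[q_i,z_i]$. So for one of the two paths, say $\Gamma$, we have $\Gamma\cap[0,z_i]=[q_i,z_i]$. If $q_i$ were interior to an edge of $\Gamma$, this edge would have points in common with $[q_i,z_i]$ near $q_i$ and would lie along the radius; then $\Gamma$ would contain points of $[0,z_i]$ beyond $q_i\ne0$, a contradiction.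

Put $s_i=|z_i-q_i|=R-|q_i|$. The segment $[q_i,z_i]$ is a union of edges, so $\Gamma_{i-1}$ and $\Gamma_i$ have exactly $\frac{s_i}{2\rho}+1$ common vertices. Nonadjacent paths could meet only in $0$, so they do not meet. No vertex lies on three paths, because a nonzero point lies in at most two sectors. Counting the vertices on the union of the paths,
\begin{equation}\label{eq:count}
M\ \ge\ \sum_i\Big(\frac{\ell_i}{2\rho}+1\Big)-\sum_i\Big(\frac{s_i}{2\rho}+1\Big)=\frac1{2\rho}\sum_i(\ell_i-s_i).
\end{equation}
The segments $[q_i,z_i]$ and $[q_{i+1},z_{i+1}]$ are disjoint, and they are the initial and the final piece of $\Gamma_i$. What is left of $\Gamma_i$ joins $q_i$ to $q_{i+1}$, so $\ell_i-s_i-s_{i+1}\ge|q_i-q_{i+1}|$. With \eqref{eq:count},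
\begin{equation}\label{eq:qbound}
2\rho M\ \ge\ \sum_i|q_i-q_{i+1}|+\sum_i(R-|q_i|).
\end{equation}

It remains to show that the right-hand side is at least $3R+2\rho$. In other words, the polygon of the $q_i$ must be long enough to make up for the missing inner parts, of length $|q_i|$, of three arms. By \eqref{eq:Zbalance} and since the $q_i$ are positive multiples of the $z_i$, the point $0$ lies in the convex hull of the $q_i$. The $q_i$ lie on different rays, so they are $m\ge3$ distinct points, and by Carath\'eodory's theorem $0$ lies in the convex hull of three of them, $P_1,P_2,P_3$. The closed polygon $q_1q_2\dots q_m$ is at least as long as the perimeter of $P_1P_2P_3$, and every summand $R-|q_i|$ is nonnegative. So the right-hand side of \eqref{eq:qbound} is at least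
\[
3R+|P_1-P_2|+|P_2-P_3|+|P_3-P_1|-\big(|P_1|+|P_2|+|P_3|\big).
\]
The convex function $P\mapsto|P-P_1|+|P-P_2|+|P-P_3|$ attains its maximum over the hull of $P_1,P_2,P_3$ at one of these points, where it is the sum of two sides. Therefore $|P_1|+|P_2|+|P_3|$, its value at $P=0$, is at most the sum of the two longest sides. The remaining side is at least $2\rho$, because $P_1,P_2,P_3$ are distinct vertices of $G$. So $2\rho M\ge3R+2\rho$. This completes the proof of Proposition~\ref{prop:rowtripod}. \qed

\section{Increasing the clearance along the diagonal}\label{sec:along}

Let $x\in Q\cap\Delta_k$. Let $\ell$ be the line that contains at least $k$ of the points, $e$ a unit vector along $\ell$, and $J$ the set of \emph{all} $i$ with $x_i\in\ell$. We call the points $x_i$, $i\in J$, \emph{beads} and the remaining points \emph{others}. The motions that keep the beads collinear to first order are generated by sliding beads along $\ell$ and moving all of them rigidly. So let $T\subset\mathbb R^{2n}$ be the space of all $v$ with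
\[
v_i=\xi_ie+\mathfrak r(x_i)\quad(i\in J),\qquad v_i\ \text{arbitrary}\quad(i\notin J),
\]
where $\xi_i\in\mathbb R$ and $\mathfrak r$ is an infinitesimal rigid motion, that is, $\mathfrak r(y)=w+\omega y^\perp$ with $w\in\mathbb R^2$, $\omega\in\mathbb R$ and $y^\perp$ the vector $y$ rotated by $\frac\pi2$. The space $T$ contains all translations. It also contains the dilation $v=x$, because on $\ell$ a dilation is a translation plus sliding.

\begin{lemma}\label{lem:along}
Let $\lambda$ be a stress at $x$ with $F_i=0$ for all $i\notin J$.
\begin{itemize}
\item[(a)] If $0\in\ell$, then $\lambda_c=0$ for every constraint $c$ that involves an other.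
\item[(b)] If $\sum_c\lambda_c\,dc(v)=0$ for all $v\in T$ and $\lambda\ne0$, then $x\in\mathrm{Crit}$.
\end{itemize}
\end{lemma}

The idea is the following. Place $\ell$ horizontally, at height $\beta\ge0$ above the center. A cluster of others under stress must be pushed both by beads and by the wall (Steps 1 and 2). By \eqref{eq:arith} there are few others, so the cluster is too short to reach from the beads around to the far side of the center; this will show that it touches the wall only above the center, where the wall pushes downward (Step 3). If $\beta=0$, up and down are symmetric, so there is no such cluster. If $\beta>0$, all wall forces push downward, and the total force cannot vanish.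

\begin{proof}
Choose coordinates with $\ell=\{y=\beta\}$, $\beta\ge0$. At least $k$ beads at mutual distances at least $2\rho$ lie on a chord of half-length $s=\sqrt{R^2-\beta^2}$, so $s\ge\rho(k-1)$. Let $a=n-|J|\le n-k$ be the number of others, and $D=2\rho a$. By \eqref{eq:arith},
\[
D\le2\rho(n-k)\le\rho(k-2)<s\le R .
\]

Consider the graph on the others whose edges are the pairs with $\lambda_{ij}>0$, and let $K$ be a connected component. Let $B_K$ be the set of beads $b$ for which some contact weight between $b$ and a point of $K$ is positive, and let $Z_K$ be the set of points of $K$ with positive wall weight; they have norm $R$. We call $K$ \emph{stressed} if some positive weight involves a point of $K$. Two points of $K$ are joined by a path in $K$ with at most $a-1$ edges, and each bead in $B_K$ has distance $2\rho$ from some point of $K$, so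
\[
|b-z|\le D\quad(b\in B_K,\ z\in Z_K),\qquad |z-z'|\le D<R\quad(z,z'\in Z_K).
\]
In particular, any two points of $Z_K$ are less than $\frac\pi3$ apart in angle.

\emph{Step 1: if $K$ is stressed, then $Z_K\ne\emptyset$.} Suppose $Z_K=\emptyset$. No point of $K$ is on $\ell$. Suppose that some point of $K$ has $y>\beta$; otherwise exchange up and down, which is harmless since no wall forces act on $K$. Let $K'$ be the set of highest points of $K$. On a point of $K'$, forces from beads and from $K\setminus K'$ have positive $y$-component, and forces from $K'$ have $y$-component $0$. By balance the former do not occur, and since $K$ is connected, $K=K'$ and $B_K=\emptyset$. Now the rightmost point of $K$ can be pushed only to the right, so it is not pushed at all, and $K$ is a single unstressed point, a contradiction.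

\emph{Step 2: if $K$ is stressed, then $B_K\ne\emptyset$.} Otherwise, adding the forces on $K$ gives $\sum_{z\in Z_K}\lambda_zz=0$. But $Z_K\neq\emptyset$, and all points of $Z_K$ have positive inner product with any one of them.

\emph{Step 3: if $K$ is stressed, then every $z\in Z_K$ has $z_y>0$.} Suppose that $z_1\in Z_K$ has $z_{1,y}\le0$. We first show that $K$ touches beads and the lower half of the wall only on one side of the $y$-axis, and then find a direction in which $K$ can escape.

For any $z\in Z_K$ with $z_y\le0$ and any $b=(b_x,\beta)\in B_K$ we have $(\beta-z_y)^2\ge\beta^2+z_y^2$ and $D^2<s^2=R^2-\beta^2$, so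
\[
(b_x-z_x)^2\le D^2-(\beta-z_y)^2<R^2-2\beta^2-z_y^2\le z_x^2 .
\]
Hence $b_xz_x>0$. As $B_K\ne\emptyset$, this shows $z_{1,x}\ne0$, and by reflection we may assume $z_{1,x}>0$. It follows that $b_x>0$ for all $b\in B_K$, and then that $z_x>0$ for all $z\in Z_K$ with $z_y\le0$. Measure angles from the positive $x$-axis. The angle of $z_1$ is in $(-\frac\pi2,0]$, and points $z\in Z_K$ with $z_y>0$ are less than $\frac\pi3$ away from it, so $Z_K$ has angles in $(-\frac\pi2,\frac\pi3)$. Let $z_0\in Z_K$ be the point with smallest angle $-\theta_0$, where $\theta_0\in[0,\frac\pi2)$, and let
\[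
\mathbf n=(\sin\theta_0,\cos\theta_0),\qquad\text{so } z_0\cdot\mathbf n=0 .
\]
A point $z\in Z_K\setminus\{z_0\}$ of angle $\varphi$ has $z\cdot\mathbf n=R\sin(\varphi+\theta_0)>0$, since $0<\varphi+\theta_0<\frac\pi3$. A bead $b\in B_K$ has $b\cdot\mathbf n=b_x\sin\theta_0+\beta\cos\theta_0>0$: this is clear if $\theta_0>0$, and if $\theta_0=0$, then $\beta>0$, because for $\beta=0$ the point $z_0=(R,0)$ would be on $\ell$ and would be a bead.

Let $\mu\le0$ be the minimum of $p\cdot\mathbf n$ for $p\in K$, and let $K'$ be the set of points of $K$ where it is attained. On a point of $K'$, forces from beads and from $K\setminus K'$ have negative $\mathbf n$-component, and forces from $K'$ have $\mathbf n$-component $0$. A wall force can occur only at $z_0$, since the other points of $Z_K$ have $z\cdot\mathbf n>0\ge\mu$; and it is orthogonal to $\mathbf n$ there. By balance, the forces from beads and from $K\setminus K'$ do not occur. So $K=K'$ by connectedness, and $B_K=\emptyset$, which contradicts Step 2.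

\emph{Proof of (a).} Here $\beta=0$. If $K$ is stressed, then Steps 1 and 3 give a point $z\in Z_K$ with $z_y>0$. But we may also apply Step 3 after reflection in $\ell$, and obtain $z_y<0$. So no $K$ is stressed.

\emph{Proof of (b) for $\beta>0$.} All points with positive wall weight have $y>0$: beads have $y=\beta$, and for others this is Step 3. Testing with the translation $v_i=(0,-1)$ gives $\sum\lambda_ix_{i,y}/R=0$, so all $\lambda_i=0$. Testing with the dilation gives $\rho\sum\lambda_{ij}=0$. So $\lambda=0$, contrary to the hypothesis.

\emph{Proof of (b) for $\beta=0$.} By (a), only constraints among beads have positive weight. The active ones are contacts of consecutive beads and wall constraints of beads at $(\pm R,0)$. Testing with $v_i=\xi_ie$ on the beads and $0$ on the others shows that the forces on each bead are in balance along $\ell$. So a bead that is pushed to the right is also pushed to the left, either by its right neighbor or by the wall at $(R,0)$; and symmetrically. Since $\lambda\ne0$, some bead is pushed. Following the forces in both directions, we find beads with consecutive distances $2\rho$ all the way from $(-R,0)$ to $(R,0)$. This is a full row,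 so $x\in\mathrm{Crit}$.
\end{proof}

\section{Moving near the diagonal}\label{sec:near}

We now pass from points of $\Delta_k$ to nearby points outside $\Delta_k$. To measure how far $x$ is from $\Delta_k$, put
\[
D_{abc}(x)=\det(x_b-x_a,x_c-x_a),\qquad g_E=\sum_{\{a,b,c\}\subset E}D_{abc}^2\quad(E\subset\{1,\dots,n\}),\qquad N=\min_{|A|=k}g_A .
\]
(The sum is over three-element subsets; $D_{abc}^2$ does not depend on the order of $a,b,c$.) As $k\ge3$, we have $g_A=0$ for a $k$-set $A$ exactly if the points with index in $A$ are collinear. So within $\{\tau>0\}$ the set $\Delta_k$ is $\{N=0\}$. A $k$-set $A$ is \emph{minimal} at $x$ if $g_A(x)=N(x)$; sets minimal at points close to $x$ are minimal at $x$. In contrast to the case of three disks, there may be several minimal sets. The next lemma says that they all follow the same line.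

\begin{lemma}\label{lem:E}
Let $\tau_0>0$. There is a constant $C=C(n,\tau_0)$ such that the following holds for all $x$ with $\tau(x)\ge\tau_0$. Let $E$ be the union of the $k$-sets that are minimal at $x$, let $i_1\ne i_2$ in $E$, and let $f$ be a unit vector along the line $x_{i_1}x_{i_2}$. Then:
\begin{itemize}
\item[(a)] $g_E\le CN$, and all $x_i$ with $i\in E$ have distance at most $C\sqrt N$ from the line $x_{i_1}x_{i_2}$;
\item[(b)] if $v_i=\xi_if$ for all $i\in E$, then $|dg_A(v)|\le C|\xi|\,g_A$ for every minimal $A$, where $|\xi|=\max_i|\xi_i|$.
\end{itemize}
\end{lemma}

\begin{proof}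
(a) Let $A$ and $B$ be index sets with two common elements $i\ne j$, and suppose $g_A,g_B\le\varepsilon$. For $c\in A\cup B$ the distance of $x_c$ from the line $x_ix_j$ is $|D_{ijc}|/|x_i-x_j|\le t:=\sqrt\varepsilon/2\tau_0$. For $a,b,c\in A\cup B$, write the determinant $D_{abc}$ in components along and across this line; the former are at most $2$ and the latter at most $2t$ in absolute value, so $|D_{abc}|\le8t$. Hence $g_{A\cup B}\le C'\varepsilon$ with $C'=C'(n,\tau_0)\ge1$. Start with one minimal set and adjoin the other minimal sets one by one; by \eqref{eq:arith} there are always at least two common elements. This gives $g_E\le CN$. The second claim follows, after enlarging $C$, from $|D_{i_1i_2i}|\le\sqrt{g_E}$ and $|x_{i_1}-x_{i_2}|\ge2\tau_0$.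

(b) For $a,b,c\in E$,
\[
dD_{abc}(v)=(\xi_b-\xi_a)\det(f,x_c-x_a)+(\xi_c-\xi_a)\det(x_b-x_a,f),
\]
and by (a) both determinants are at most $2C\sqrt N$ in absolute value. So $|dD_{abc}(v)|\le8C|\xi|\sqrt N$. For minimal $A$ we have $|D_{abc}|\le\sqrt{g_A}=\sqrt N$ for $a,b,c\in A$, and $dg_A(v)=\sum2D_{abc}\,dD_{abc}(v)$. The claim follows after enlarging $C$.
\end{proof}

\begin{definition}
Let $x\in Q\setminus\Delta_k$ and $C\ge0$. A vector $V\in\mathbb R^{2n}$ satisfies $(\star_C)$ at $x$ if
\[
dc(V)>0\quad\text{and}\quad dg_A(V)+C\,g_A\,dc(V)>0\qquad\text{for all active } c \text{ and all minimal } A .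
\]
\end{definition}

The first condition makes $\tau$ increase. The second says that $\log N+C\tau$ increases, so that $N$ loses at most a bounded factor while $\tau$ grows. For fixed $x$ and $C$ the set of such $V$ is convex. The condition becomes weaker when $C$ increases.

\begin{lemma}\label{lem:local}
Every $\bar x\in Q$ has an open neighborhood $U\subset Q$ and a constant $C_U\ge 0$ such that at every $x\in U\setminus\Delta_k$ some $V$ satisfies $(\star_{C_U})$.
\end{lemma}

\begin{proof}
We choose $U$ inside a small compact neighborhood of $\bar x$ in $Q$, so small that constraints active at points of $U$ are active at $\bar x$. Then $\tau$ is bounded below on $U$ by a positive constant, and Lemma~\ref{lem:E} applies there. The letters $C,C',\eta$ denote positive constants that depend only on $\bar x$ (and on the choices made at $\bar x$), not on $x\in U$.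

\emph{(i) $\bar x\notin\Delta_k$.} Take $v$ from Corollary~\ref{cor:nocrit} at $\bar x$. For $U$ small we have at all $x\in U$: $dc(v)\ge\eta$ for the constraints active at $\bar x$, $N\ge\eta$, and $|dg_A(v)|\le C$ for all $A$. So $V=v$ works with $C_U=C/\eta^2+1$.

\smallskip
\emph{(ii) $\bar x\in\Delta_k\setminus\mathrm{Crit}$.} Use the notation $\ell,J,e,T$ of Section~\ref{sec:along} at $\bar x$. By Lemma~\ref{lem:along}(b) and Gordan's theorem on $T$ there is $v\in T$ with $dc(v)>0$ for all $c$ active at $\bar x$. Write $v_i=\xi_ie+\mathfrak r(\bar x_i)$ for $i\in J$. If a $k$-set $A$ has $g_A(\bar x)=0$, its points lie on a line with at least $k$ points, so on $\ell$, and $A\subset J$. Since $N(\bar x)=0$, it follows that for $U$ small all sets that are minimal at points of $U$ are contained in $J$.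

Let $x\in U\setminus\Delta_k$, let $E\subset J$ be the union of the minimal sets at $x$, choose $i_1\neq i_2$ in $E$, and let $f$ be the unit vector along $x_{i_1}x_{i_2}$ with $f\cdot e>0$. Put
\[
V_i=\xi_if+\mathfrak r(x_i)\quad(i\in J),\qquad V_i=v_i\quad(i\notin J).
\]
As $x\to\bar x$, we have $f\to e$ and $V\to v$, uniformly in the choices made. So for $U$ small, $dc(V)\ge\eta$ for all active $c$. An infinitesimal rigid motion does not change the $D_{abc}$, so Lemma~\ref{lem:E}(b) gives $dg_A(V)\ge-Cg_A$ for all minimal $A$. Since $g_A=N>0$, the constant $C_U=C/\eta+1$ works.

\smallskip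
\emph{(iii) $\bar x\in\mathrm{Crit}$.} Let the full row lie on the $x$-axis and let $J=\{1,\dots,j\}$ be numbered from left to right; $j\ge k$. The constraints active at $\bar x$ are the \emph{row constraints} $c_1$, $c_{i,i+1}$ $(1\le i<j)$, $c_j$, and possibly some constraints that involve others. The latter are handled separately. Apply Gordan's theorem to the active constraints that involve others, on the space of displacements of the others only. A stress supported on these constraints whose sum $\sum\lambda_c\,dc$ vanishes on that space has $F_i=0$ for $i\notin J$, and it is $0$ by Lemma~\ref{lem:along}(a). So there is $v^0$ with $v^0_i=0$ for $i\in J$ and, for $U$ small, $dc(v^0)\ge\eta$ on $U$ for all these $c$.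

It remains to move the beads. Let $x\in U\setminus\Delta_k$. As in (ii), minimal sets are contained in $J$. Choose $E$ and $f$ as there, with $f$ close to the positive $x$-direction. As for three disks, we let the row buckle and slide the beads inward.

\emph{Buckling.} Let $\nu$ be a unit normal of the line $x_1x_j$, let $h_i=\nu\cdot(x_i-x_1)$ for $i\in J$, so $h_1=h_j=0$, and put
\[
u_i=h_i\nu\quad(i\in J),\qquad u_i=0\quad(i\notin J).
\]
This enlarges the deviation of the beads from the line through the two end beads. On the beads it is the affine vector field $y\mapsto(\nu\cdot(y-x_1))\nu$, whose linear part has trace $1$. So $dD_{abc}(u)=D_{abc}$ for $a,b,c\in J$, and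
\[
dg_A(u)=2g_A\qquad(A\subset J).
\]
Moreover $dc_1(u)=dc_j(u)=0$, and
\[
\sigma_i:=dc_{i,i+1}(u)=\frac{(h_{i+1}-h_i)^2}{2|x_{i+1}-x_i|}\ge0 .
\]
Not all $\sigma_i$ are $0$: otherwise all $h_i$ are $0$, the $j\ge k$ beads are collinear, and $x\in\Delta_k$.

\emph{Sliding.} The contacts have gained $\sigma_i$, the walls nothing. We slide the beads so as to distribute the gain evenly. For the displacement $\xi_if$ of the beads,
\[
dc_1=\kappa_1\xi_1,\qquad dc_{i,i+1}=\tfrac12\gamma_i(\xi_{i+1}-\xi_i),\qquad dc_j=-\kappa_j\xi_j ,
\]
where
\[
\kappa_1=-\frac{x_1\cdot f}{|x_1|},\qquad\gamma_i=\frac{(x_{i+1}-x_i)\cdot f}{|x_{i+1}-x_i|},\qquad \kappa_j=\frac{x_j\cdot f}{|x_j|}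
\]
are all in $[\frac12,1]$ for $U$ small. We look for $\xi$ and $\delta$ with
\[
\kappa_1\xi_1=\delta,\qquad\tfrac12\gamma_i(\xi_{i+1}-\xi_i)=\delta-\sigma_i\ \ (1\le i<j),\qquad-\kappa_j\xi_j=\delta .
\]
The first two groups of equations determine $\xi_1,\dots,\xi_j$ in terms of $\delta$, and the last one holds exactly if
\[
\delta\Big(\frac1{\kappa_1}+\frac1{\kappa_j}+\sum_{i=1}^{j-1}\frac2{\gamma_i}\Big)=\sum_{i=1}^{j-1}\frac{2\sigma_i}{\gamma_i}.
\]
So there is a solution, with $\delta>0$ and $|\xi|\le C\max_i\sigma_i$. As $x\to\bar x$, the $h_i$ and hence the $\sigma_i$ tend to $0$, and so does $|\xi|$.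

\emph{Combination.} Extend $(\xi_if)_{i\in J}$ by $0$ to the others and let $V=u+(\xi_if)_{i\in J}+\Lambda v^0$ with a constant $\Lambda>0$. The last summand does not move the beads. So every row constraint has $dc(V)=\delta>0$, and for minimal $A\subset E\subset J$, Lemma~\ref{lem:E}(b) gives
\[
dg_A(V)\ge(2-C|\xi|)\,g_A>0
\]
if $U$ is small. Active constraints that involve others have $dc(V)\ge\Lambda\eta-C'$, which is positive if $\Lambda$ is large. So $V$ satisfies $(\star_0)$, and $C_U=0$ works.
\end{proof}

\section{The flow}\label{sec:flow}

\begin{proposition}\label{prop:flow}
For every $s\in(\frac1k,r)$, the set $Y_s$ is a strong deformation retract of $X^\circ$.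
\end{proposition}

\begin{proof}
Note that $Y_s\subset X^\circ$ by \eqref{eq:inclusion}.

\emph{The vector field.} Let $(\chi_\alpha)$ be a locally finite continuous partition of unity on $Q$ such that the support of $\chi_\alpha$ lies in a set $U_\alpha$ as in Lemma~\ref{lem:local}, and put $C(x)=\sum_\alpha\chi_\alpha(x)C_{U_\alpha}$. This is a continuous function on $Q$. At each $x$ it is at least the smallest $C_{U_\alpha}$ with $\chi_\alpha(x)>0$, so at every $x\in Q\setminus\Delta_k$ some $V$ satisfies $(\star_{C(x)})$. The constant vector $V$ then satisfies $(\star_{C(y)})$ at all $y$ near $x$, because the inequalities are strict, $C$ is continuous, and constraints and $k$-sets that are active or minimal at $y$ are so at $x$. Since the condition is convex in $V$, a smooth partition of unity on $Q\setminus\Delta_k$ yields a smooth vector field $V$ on $Q\setminus\Delta_k$ that satisfies $(\star_{C(x)})$ at every $x$. Let $\phi$ be its flow.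

\emph{Reaching the level $s$.} Let $x\in X^\circ$ with $\tau_0:=\tau(x)<s$. The set $P=\{\tau_0\le\tau\le s\}$ is a compact subset of $Q$; let $C_P=\max_PC$. Recall that the right derivative of a minimum of finitely many $C^1$ functions of one variable is the minimum of the derivatives of those functions that attain the minimum, and that a continuous function with positive right derivative everywhere is strictly increasing. Consider the integral curve from $x$, as long as $\tau\le s$. Along it, the right derivative of $\tau$ is $dc(V)>0$ for some active $c$; so $\tau$ is strictly increasing, and the curve stays in $P$. The right derivative of $\log N$ is $dg_A(V)/g_A$ for some minimal $A$. On $P$ the field satisfies $(\star_{C_P})$, so $\log N+C_P\tau$ is strictly increasing, too. Hence $N\ge N_1:=N(x)e^{-C_Ps}>0$, and the curve stays in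
\[
\{\tau_0\le\tau\le s,\ N\ge N_1\},
\]
a compact subset of $Q\setminus\Delta_k$. On this set the function $\min_{c\text{ active}}dc(V)$ is positive and lower semicontinuous, so it is bounded below by a positive constant. Hence the curve exists until $\tau=s$, and this happens at a finite time $T(x)$. Put $T=0$ on $Y_s$.

\emph{Continuity of $T$.} On the open set $\{\tau>s\}$ we have $T=0$. Let $x\in X^\circ$ with $\tau(x)\le s$ and let $\varepsilon>0$ be small; if $T(x)>0$, take $\varepsilon<T(x)$. The flow is defined near $\phi_{T(x)}(x)\in Q\setminus\Delta_k$, and $\tau$ increases strictly along it, so $\tau(\phi_{T(x)+\varepsilon}(x))>s$; and if $T(x)>0$, then $\tau(\phi_{T(x)-\varepsilon}(x))<s$. These inequalities persist for $x'$ near $x$. So $T(x')$ is within $\varepsilon$ of $T(x)$ if $\tau(x')\le s$ (when $T(x)=0$ the lower estimate is trivial). If $\tau(x')>s$ for points $x'$ arbitrarily close to $x$, then $\tau(x)=s$ and $T(x)=0=T(x')$. Thus $T$ is continuous.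

The desired strong deformation retraction is $(x,t)\mapsto\phi_{tT(x)}(x)$, $0\le t\le1$, understood as constant in $t$ on $Y_s$. It is continuous on the two open sets $Q\setminus\Delta_k$ and $\{\tau>s\}\setminus\Delta_k$, by continuity of $\phi$ and $T$ on the first and because it is constant in $t$ on the second, and these sets cover $X^\circ$.
\end{proof}

The flow is defined only for $\tau<r$, and in the extreme cases $r=\frac1{k-1}$ and $r=\frac3{2n+1}$ the level $r$ itself may contain jammed configurations outside $\Delta_k$ (rows of $k-1$ disks, tripods). So we do not try to run it up to the level $r$. The last, arbitrarily small step is a general fact about compact semialgebraic sets.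

\section{Proof of Theorem \ref{thm:main}}\label{sec:end}

\begin{lemma}\label{lem:nbhd}
Let $s_0\in(\frac1k,r)$. There are a set $W$ with $Y_r\subset W\subset Y_{s_0}$, open in $Y_{s_0}$, and a strong deformation retraction of $W$ onto $Y_r$.
\end{lemma}

\begin{proof}
The sets $Y_r\subset Y_{s_0}$ are compact and semialgebraic, since for $0<s<1$ the set $Y_s$ is described by $|x_i|^2\le(1-s)^2$ and $|x_i-x_j|^2\ge4s^2$. By \cite[Theorem 9.2.1]{BCR} the pair is homeomorphic to a pair of a finite simplicial complex and a subcomplex. After a barycentric subdivision the subcomplex $L$ is full, that is, it contains every simplex all of whose vertices are in $L$. Let $W$ be the set of points for which the sum $\alpha$ of the barycentric coordinates at vertices of $L$ is positive. This is an open neighborhood of $L$. Replacing the coordinates at vertices outside $L$ by $0$ and dividing the others by $\alpha$ defines a retraction of $W$ onto $L$, as $L$ is full. The straight-line homotopy from the identity to this retraction stays in $W$ and fixes $L$.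
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Fix $s_0\in(\frac1k,r)$ and $W$ as in Lemma~\ref{lem:nbhd}. The compact sets $Y_s\setminus W$, $s_0\le s<r$, decrease as $s$ increases, and their intersection is $Y_r\setminus W=\emptyset$. So $Y_s\subset W$ for some $s\in[s_0,r)$, which we fix. We deform $X$ in three stages, each of which fixes $Y_r$ pointwise.

\emph{Stage 1: from $X$ into $X^\circ$.} Let $\theta(x)=\frac12\max(0,r-\tau(x))$. On $X$ we have $\tau\ge0$, so $0\le\theta<1$. Consider $(x,t)\mapsto(1-t\theta(x))x$ for $0\le t\le1$. Scaling by a factor in $(0,1]$ preserves distinctness, does not create collinearities, and keeps the points in $D^2$; so the homotopy stays in $X$. At $t=1$ it maps $X$ into $X^\circ$: if $\tau(x)>0$, then the points stay distinct and in the open disk, and if $\tau(x)=0$, then $\theta(x)=\frac r2>0$ moves them into the open disk. Since $\theta=0$ on $Y_r$, it fixes $Y_r$.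

\emph{Stage 2: from $X^\circ$ into $Y_s$.} Use Proposition~\ref{prop:flow}. This fixes $Y_s\supset Y_r$.

\emph{Stage 3: from $Y_s$ into $Y_r$.} Restrict the homotopy of Lemma~\ref{lem:nbhd} to $Y_s\subset W$. It moves in $W\subset Y_{s_0}\subset X$, ends in $Y_r$ and fixes $Y_r$.

Performing the three stages in succession gives a homotopy $X\times[0,3]\to X$ from the identity to a map onto $Y_r$ that fixes $Y_r$ throughout. In particular $Y_r\ne\emptyset$, as $X\ne\emptyset$. So $Y_r=\mathrm{Conf}_{n,r}$ is a strong deformation retract of $X=\mathrm{Conf}_n\setminus\Delta_k$.
\end{proof}

\section{Four disks: the bound is sharp}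

\begin{proof}[Proof of Proposition~\ref{prop:four}]
Let $X=\mathrm{Conf}_4\setminus\Delta_3$, and let $X_4\subset X$ be the set of configurations with $x_4$ in the interior of the triangle $x_1x_2x_3$. It is nonempty and open. It is also closed in $X$: in a limit of such configurations that is not in $X_4$, the triangle is degenerate or $x_4$ is on its boundary, and then three points are collinear. So $X_4$ is a union of path components of $X$. A deformation retract of $X$ meets every path component of $X$, hence meets $X_4$.

Suppose $x\in\mathrm{Conf}_{4,r}\cap X_4$. Write $p=x_4=\sum_{i\le3}\mu_ix_i$ as a convex combination. Then $\sum\mu_i(x_i-p)\cdot p=0$, so $(x_i-p)\cdot p\ge0$ for some $i$. For this $i$,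
\[
|x_i-p|^2=|x_i|^2-|p|^2-2(x_i-p)\cdot p\le|x_i|^2\le(1-r)^2 ,
\]
whereas $|x_i-p|\ge2r>\frac23>1-r$, a contradiction. So $\mathrm{Conf}_{4,r}$ does not meet $X_4$, and it is not a deformation retract of $X$. For $k=3$ and every $r\in(\frac13,\frac12]$ the condition $\frac1k<r\le\frac1{k-1}$ holds, so no bound larger than $\frac13$ would do for $n=4$. (These $r$ are outside the range $r\le\frac3{2n+3}=\frac3{11}$ of the original question.)
\end{proof}

\begin{thebibliography}{9}
\bibitem{Alpert} Hannah Alpert, ``Restricting cohomology classes to disk and segment configuration spaces'', arXiv:1608.06612 (2016).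
\bibitem{BCR} Bochnak, Coste, Roy, \emph{Real Algebraic Geometry}, Theorem 9.2.1.
\end{thebibliography}

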